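# Solutions of a mixed-type $p$-system that are periodic in $x$: when is $u=-Ct+a,\ v=Cx+b$ the only one?

## The $p$-system, drift, hyperbolic ends, and the textbook facts we use

The $p$-system is
$$u_t=-v_x,\qquad v_t=(\sigma(u))_x. \tag{1}$$
For $C^2$ functions, differentiating the first equation in $t$ and the second in $x$ gives $u_{tt}+(\sigma(u))_{xx}=0$. Where $\sigma'(u)<0$ this is a wave equation; where $\sigma'(u)>0$ it is elliptic. Our $\sigma$ will have both kinds of region.

**Definition 1 (types I and II).** Let $\sigma\in C^\infty(\mathbf R)$.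

- Type I (quadratic-like): $\sigma$ is strictly convex and has a minimum. We call the minimum point $\alpha$ and put $\beta=+\infty$. Thus $\sigma'$ is strictly increasing, negative on $(-\infty,\alpha)$ and positive on $(\alpha,\infty)$. (Zeros of $\sigma''$ are allowed.)
- Type II (cubic-like): there are $\alpha<\beta$ with $\sigma'<0$ on $u<\alpha$ and on $u>\beta$, $\sigma'>0$ on $(\alpha,\beta)$, $\sigma''>0$ on $u\le\alpha$, and $\sigma''<0$ on $u\ge\beta$.

Examples. Type I: $u^2/2$, and $\sqrt{1+u^2}$, with $\sigma'=u/\sqrt{1+u^2}$ and $\sigma''=(1+u^2)^{-3/2}>0$. Type II: $u-u^3/3$, with $\sigma'=1-u^2$, $\sigma''=-2u$, $\beta=-\alpha=1$; and $2\tanh u-u$, with $\sigma'=2\,\mathrm{sech}^2u-1\in(-1,1]$, $\sigma''=-4\,\mathrm{sech}^2u\tanh u$, $\beta=-\alpha=\operatorname{arccosh}\sqrt2$.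

**Definition 2 (drift, trivial solution).** Consider $C^2$ solutions of (1) on all of $\mathbf R^2$ with $u(t,x+1)=u(t,x)$. Let $d(t,x)=v(t,x+1)-v(t,x)$. By (1), $d_x=-u_t(t,x+1)+u_t(t,x)=0$, and likewise $d_t=0$, so $v(t,x+1)=v(t,x)+C$ with a constant $C$, the drift. From now on "solution" means a $C^2$ solution on $\mathbf R^2$ with $u$ periodic in this sense and drift $C\ne0$. A solution is trivial if $u=-Ct+a$, $v=Cx+b$ with constants $a,b$.

Example: $u=-Ct+a$, $v=Cx+b$ is a solution for every $\sigma$, since $u_t=-C=-v_x$ and $v_t=0=(\sigma(u))_x$. Here $u$ is periodic in $x$ and $v$ is not.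

**Definition 3 (speed, hyperbolic ends).** Where $\sigma'<0$ put $\lambda(u)=\sqrt{-\sigma'(u)}>0$. The hyperbolic ends are $-\infty$ (type I) and $\pm\infty$ (type II). Put $\Omega_-=\{(t,x):u(t,x)<\alpha\}$ and, for type II, $\Omega_+=\{u>\beta\}$.

Example: for $\sigma=u^2/2$, $\lambda(u)=\sqrt{-u}$ on $u<0$. Always, $\lambda_u=-\sigma''/(2\lambda)$, so $\lambda$ is non-increasing in $u$ on $u<\alpha$ and non-decreasing on $u>\beta$: the speed does not decrease toward a hyperbolic end.

**Definition 4 (characteristics, Riemann invariants).** On $\Omega_-$ let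
$$\Lambda(u)=-\int_u^\alpha\lambda<0,\qquad r=v+\Lambda(u),\qquad s=v-\Lambda(u),\qquad D_\pm=\partial_t\pm\lambda\,\partial_x .$$
A $\pm$characteristic is a curve $x=\gamma(t)$ in $\Omega_-$ with $\gamma'=\pm\lambda(u(t,\gamma))$; $D_\pm$ is differentiation along it.

Example: $\sigma=u^2/2$, $u=-Ct$, $v=Cx$, $C>0$, $t>0$. Then $\lambda=\sqrt{Ct}$, $\Lambda=-\frac23(Ct)^{3/2}$ and $r=Cx-\frac23(Ct)^{3/2}$. The $+$characteristics are $x=x_0+\frac23C^{1/2}t^{3/2}$, and $r=Cx_0$ is constant on each of them.

**Definition 5 (push-forward).** A continuous map is proper if preimages of compact sets are compact. If $\Phi:Q\to Y$ is proper and $h$ is continuous on $Q$, then $\Phi_*(h\,dt\,dx)$ is the signed measure $A\mapsto\int_{\Phi^{-1}(A)}h\,dt\,dx$ for bounded Borel $A$.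

Example: $Q=\mathbf R\times\mathbf R/\mathbf Z$, $Y=\mathbf R\times\mathbf R/C\mathbf Z$ with $C>0$, $\Phi(t,x)=(-Ct,Cx)$, which is the trivial solution viewed as a map. Then $\Phi_*(dt\,dx)=C^{-2}du\,dv$, and $\Phi_*(-u_t\,dt\,dx)=\frac1C\,du\,dv$.

**Definition 6 (bounded variation near an end).** A smooth function $F(y)$, defined for large $y$, has bounded variation near $+\infty$ if $\int^\infty|F_y|\,dy<\infty$. It then has a finite limit. A bounded monotone $F$ has this property; $\sin y$ does not.

We use these textbook facts.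

- (F1) Sturm: if $f''+qf=0$ with $q\ge q_0>0$ on a half-line, then $f$ has a zero in every closed interval of length $\pi/\sqrt{q_0}$ there.
- (F2) Distributional solutions of a linear ODE system with smooth coefficients are smooth functions.
- (F3) Sard, equal dimensions: a $C^1$ map sends its critical set $\{\det=0\}$ to a null set.
- (F4) Wirtinger: $\int_0^1q_x^2\ge4\pi^2\int_0^1q^2$ for $1$-periodic $q$ of mean zero.
- (F5) If $h$ is locally Lipschitz, so is $h_+=\max(h,0)$, with $\nabla h_+=1_{\{h>0\}}\nabla h$ a.e.; and $\nabla h=0$ a.e. on each level set of $h$.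
- (F6) Stokes on the cylinder $Q$ oriented by $dt\wedge dx$: for a $C^1$ one-form $\omega$, $\int_{[T_1,T_2]\times\mathbf R/\mathbf Z}d\omega=\int_{t=T_2}\omega-\int_{t=T_1}\omega$. If $\omega$ has compact support, $\int_Qd\omega=0$.

## Rigidity for nonzero drift, and a criterion through $f''=k^2\sigma'f$

We can now ask: for $\sigma$ of type I or II and $C\ne0$, must every solution be trivial? This is posed in Michael Bialy and Andrey E. Mironov, "From polynomial integrals of Hamiltonian flows to a model of non-linear elasticity", arXiv:1212.0934 (2012). The following are known. (a) If $C=0$, every such $C^2$ solution is constant. (b) If $u$ is bounded and $1$-periodic in $x$, then $(u,v)$ is constant. (c) For $\sigma=u^2/2$, if $u$ is $1$-periodic in both $t$ and $x$, then $(u,v)$ is constant. We shall not use them.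

**Theorem A.** Let $\sigma$ be of type I or II and $C\ne0$. A non-trivial solution exists if and only if for some integer $n\ge1$, with $k=2\pi n/|C|$, the linear ODE
$$f''=k^2\sigma'(u)f\qquad(u\in\mathbf R)\tag{2}$$
has a solution $f\not\equiv0$ with $f'$ bounded on $\mathbf R$. In that case there are non-trivial $C^\infty$ solutions, converging in $C^\infty$ on compact sets to the trivial one.

**Theorem B.**

1. Other solutions exist, for every $C\ne0$, if $\sigma'$ is bounded below. Examples: $\sigma=\sqrt{1+u^2}$ (type I), $\sigma=2\tanh u-u$ (type II). So for the whole classes I and II the answer is: no, the solution need not be trivial.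
2. Every solution is trivial, for every $C\ne0$, if at the hyperbolic end $-\infty$ (type I), or at at least one of the ends $\pm\infty$ (type II), $\sigma'\to-\infty$ and $\frac{d}{du}|\sigma'|^{-1/2}$ has bounded variation near that end (for example, $|\sigma'|^{-1/2}$ is convex near that end). This covers $\sigma=u^2/2$ and all polynomials of type I or II (for example $u-u^3/3$). It also covers every $\sigma$ of type I or II which near that end satisfies exactly $\sigma'(u)=-c|u|^p$ or $\sigma'(u)=-c\,e^{p|u|}$ with $c,p>0$.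
3. A condition on the growth rate of $\sigma'$ alone does not suffice in part 2: for each $C\ne0$ there is a type I $\sigma$ with $c_1|u|^{2/3}\le-\sigma'(u)\le c_2|u|^{2/3}$ near $-\infty$ ($c_1,c_2>0$) which admits non-trivial solutions. In particular, $\sigma'\to-\infty$ alone does not imply rigidity.

## Solutions by hand: one-variable profiles, linear $\sigma$, and linearization

If $u=u(t)$, then $v_x=-u'(t)$, and integrating over a period gives $u'=-C$. So $v=Cx+b(t)$, and $v_t=(\sigma(u))_x=0$ makes $b$ constant: trivial. If instead $v=v(x)$, then $(\sigma(u))_x=v_t=0$, so for each $t$ the continuous function $u(t,\cdot)$ takes values in one level set of $\sigma$. That set has at most two points in type I and three in type II, because $\sigma$ is strictly monotone on two or three pieces. So $u=u(t)$, and we are back in the first case.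

Linear $\sigma$ is in neither class, but it is instructive. For $\sigma=-u$ the pair $u=-Ct+\cos2\pi(x-t)$, $v=Cx+\cos2\pi(x-t)$ is a non-trivial solution: $u_t=-C+2\pi\sin2\pi(x-t)=-v_x$ and $v_t=2\pi\sin2\pi(x-t)=-u_x$. For $\sigma=u$ so is $u=-Ct+e^{2\pi t}\cos2\pi x$, $v=Cx-e^{2\pi t}\sin2\pi x$. So neither a purely hyperbolic nor a purely elliptic linear equation is rigid.

For nonlinear $\sigma$, the first thing to try is to linearize at the trivial solution. Put $u=-Ct+\delta w$ in $u_{tt}+(\sigma(u))_{xx}=0$. To first order in $\delta$, $w_{tt}+(\sigma'(-Ct)w)_{xx}=0$. For $w=W(t)\cos2\pi nx$ this is $W''=(2\pi n)^2\sigma'(-Ct)W$, and with $W(t)=f(-Ct)$ it becomes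
$$f''=k^2\sigma'f,\qquad k=2\pi n/|C|,$$
which is (2). This stops at once: for every $\sigma$ and every $n$ the ODE has a two-dimensional space of solutions on all of $\mathbf R$, so the linearization always has global non-trivial periodic solutions, even for the rigid $\sigma=u^2/2$. Something nonlinear decides which $f$ come from true solutions.

## Riccati equations along characteristics, and where they stop

The second thing to try is to show directly that gradients blow up. On $\Omega_-$, $\Lambda'=\lambda$ and $v_t=-\lambda^2u_x$, $u_t=-v_x$. So $r_t=-\lambda^2u_x-\lambda v_x=-\lambda r_x$, and similarly $s_t=\lambda s_x$. Altogether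
$$D_+r=0,\quad D_-s=0,\quad r_x=v_x+\lambda u_x,\quad s_x=v_x-\lambda u_x,\quad D_+u=-s_x,\quad D_-u=-r_x. \tag{3}$$
Differentiate $r_t=-\lambda r_x$ in $x$ and use $u_x=(r_x-s_x)/2\lambda$:
$$D_+r_x=-\lambda_uu_xr_x=-\frac{\lambda_u}{2\lambda}(r_x^2-r_xs_x),\qquad D_+\sqrt\lambda=\frac{\lambda_u}{2\sqrt\lambda}D_+u=-\frac{\lambda_u}{2\sqrt\lambda}s_x .$$
For $z=\sqrt\lambda\,r_x$ the mixed terms cancel: $D_+z=-\frac{\lambda_u}{2\sqrt\lambda}r_x^2$. In the same way $D_-s_x=\lambda_uu_xs_x=\frac{\lambda_u}{2\lambda}(r_xs_x-s_x^2)$ and $D_-\sqrt\lambda=-\frac{\lambda_u}{2\sqrt\lambda}r_x$, so $w=\sqrt\lambda\,s_x$ satisfies $D_-w=-\frac{\lambda_u}{2\sqrt\lambda}s_x^2$. Inserting $\lambda_u=-\sigma''/(2\lambda)$,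
$$D_+z=\kappa z^2,\qquad D_-w=\kappa w^2,\qquad \kappa=\frac{\sigma''}{4\lambda^{5/2}}\ge0. \tag{4}$$

One would now like to say that a nonzero $z$ blows up in finite time. But take $\sigma=u^2/2$ and the trivial solution $u=-Ct$, $C,t>0$. Then $z=w=C(Ct)^{1/4}>0$ and $\kappa=\frac14(Ct)^{-5/4}$; both sides of (4) equal $\frac{C^2}4(Ct)^{-3/4}$, and nothing blows up, because $\int^\infty\kappa\,dt<\infty$ as $u\to-\infty$. When $C\ne0$ the desired conclusion is not $z=w=0$ but $u_x=0$, that is $z=w$, and (4) never compares $z$ with $w$. The most we can hope for from (4) is a sign. For $C>0$ we shall indeed extract $z,w\ge0$. The rest must come from elsewhere, and the linear ODE must enter.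

## Exchanging the variables: bounded $f'$ produces solutions

If $(t,x)\mapsto(u,v)$ is invertible with inverse $(T,X)$ and $j=T_uX_v-T_vX_u$, inverting the Jacobian matrix gives
$$u_t=X_v/j,\quad u_x=-T_v/j,\quad v_t=-X_u/j,\quad v_x=T_u/j .$$
So (1) is equivalent to the linear system
$$X_v=-T_u,\qquad X_u=\sigma'(u)T_v, \tag{5}$$
whence $T_{uu}+\sigma'(u)T_{vv}=0$. Separated solutions $T=f(u)\cos kv$ require exactly (2). This is the mechanism that the linearization only saw to first order: in the $(u,v)$-plane the problem is linear, and the nonlinear constraint is that $j$ must not vanish. We need a bound on $f$ as well as on $f'$.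

**Lemma 1 (energy at a hyperbolic end).** Let $f\not\equiv0$ be a real solution of (2), $k>0$, and $E=f'^2-k^2\sigma'f^2$. On $u<\alpha$ (and on $u>\beta$ in type II), $E=f'^2+k^2\lambda^2f^2$ is non-decreasing as $u$ moves toward the end. If $|f'|\le B$ near that end, then $E\le B^2$ on all of $u<\alpha$ (respectively $u>\beta$).

Proof. $E'=2f'f''-k^2\sigma''f^2-2k^2\sigma'ff'=-k^2\sigma''f^2$. This is $\le0$ on $u<\alpha$ and $\ge0$ on $u>\beta$, which is the monotonicity. For $u\le\alpha-1$, $-\sigma'(u)\ge-\sigma'(\alpha-1)>0$, so by (F1) $f$ has zeros $u_j\to-\infty$; similarly at $+\infty$ in type II. At a zero near the end $E(u_j)=f'(u_j)^2\le B^2$. By monotonicity $E\le B^2$ at every point on the near side of $u_j$, and $u_j$ goes to the end. $\square$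

**Proof of sufficiency in Theorem A.** We build the inverse map first and then invert it. Let $f\not\equiv0$ solve (2) with $|f'|\le B$; passing to the real or imaginary part, $f$ is real. By Lemma 1, $k\lambda|f|\le B$ wherever $\sigma'<0$. Note that $B>0$, since a nonzero constant does not solve (2). Choose $\varepsilon\ne0$ with $|\varepsilon|B\le\frac1{4|C|}$ and put
$$T(u,v)=-\frac uC+\varepsilon f(u)\cos kv,\qquad X(u,v)=\frac vC-\frac\varepsilon kf'(u)\sin kv. \tag{6}$$

**Step 1 (the Jacobian has a sign).** We have $T_u=-\frac1C+\varepsilon f'\cos kv=-X_v$, and $X_u=-\frac\varepsilon kf''\sin kv=-\varepsilon k\sigma'f\sin kv=\sigma'T_v$. So (5) holds and $j=-(T_u^2+\sigma'T_v^2)$. Everywhere $|T_u|\ge\frac1{|C|}-\frac1{4|C|}=\frac3{4|C|}$. Where $\sigma'\ge0$ this gives $j\le-T_u^2<0$. Where $\sigma'<0$, $\lambda|T_v|\le|\varepsilon|k\lambda|f|\le\frac1{4|C|}$, so $j\le-\frac{9}{16C^2}+\frac1{16C^2}<0$.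

**Step 2 (global invertibility).** We show that $\Psi=(T,X)$ is a bijection of $\mathbf R^2$. For fixed $v$, $|T_u|\ge\frac3{4|C|}$ makes $u\mapsto T(u,v)$ a diffeomorphism of $\mathbf R$; let $U(t,v)$ be its inverse. Since $kC\in2\pi\mathbf Z$, $U(t,v+C)=U(t,v)$. The function $v\mapsto X(U(t,v),v)$ has derivative $X_v-X_uT_v/T_u=j/T_u\ne0$ and grows by exactly $1$ when $v$ is replaced by $v+C$, so it is a bijection of $\mathbf R$. Hence $\Psi$ is a $C^\infty$ diffeomorphism, and $\Psi(u,v+C)=\Psi(u,v)+(0,1)$.

**Step 3 (the inverse is a non-trivial solution).** Let $(u,v)(t,x)=\Psi^{-1}(t,x)$. Then $u(t,x+1)=u$ and $v(t,x+1)=v+C$. By the inverse-matrix formulas $u_t=X_v/j=-T_u/j=-v_x$ and $v_t=-X_u/j=-\sigma'T_v/j=\sigma'(u)u_x$. If it were trivial, then $t=(a-u)/C$, so $T$ would depend on $u$ alone; but $T_v=-\varepsilon kf\sin kv\not\equiv0$.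

**Step 4 (convergence as $\varepsilon\to0$).** From $|T(u,v)-T(0,v)|\ge\frac{3|u|}{4|C|}$ we get $|u|\le\frac{4|C|}3(|t|+|\varepsilon f(0)|)$, and $|x-v/C|\le|\varepsilon|B/k$. So while $(t,x)$ ranges over a compact set, $(u,v)$ stays in a compact set independent of small $\varepsilon$. There $\Psi\to(-u/C,v/C)$ in $C^\infty$, with $|j|\ge\frac1{2C^2}$. By (6), $|u+Ct|$ and $|v-Cx|$ are $O(\varepsilon)$, and differentiating $D(\Psi^{-1})=(D\Psi)^{-1}\circ\Psi^{-1}$ repeatedly gives convergence of all derivatives to those of $(-Ct,Cx)$. $\square$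

## Push-forward in place of inversion: the plan for the converse

Given a solution, put $\Phi=(u,v)$. We would like to write $t=T(u,v)$, expand in Fourier series in $v$ and find solutions of (2). The obstacle is that we do not know that $\Phi$ is invertible. The way around it is to integrate differential forms over the $(t,x)$-cylinder: pairing $\varphi(u)e^{-ikv}$ with $du\wedge dt$ and $du\wedge dx$ defines what would be Fourier coefficients of $T_v$ and $T_u$, and Stokes' theorem yields (2) with no invertibility. For these integrals to make sense $\Phi$ must be proper, which needs $u\to\mp\infty$ as $t\to\pm\infty$. For the coefficients to be bounded we need the sign $u_t\le0$ in the hyperbolic region. The sign comes from the Riccati equations, and properness comes from the sign.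

Let $(u,v)$ be a solution. The pair $(u(-t,x),-v(-t,x))$ also solves (1), with drift $-C$, and it is trivial exactly when $(u,v)$ is. So we assume $C>0$. Put $m(t)=\int_0^1u\,dx$; then $m'=-\int_0^1v_x\,dx=-C$. Two symmetries keep $C$:

- (S1) $(u,v)\mapsto(u(t,-x),-v(t,-x))$. The new $r_x$ at $(t,x)$ is the old $s_x$ at $(t,-x)$.
- (S2) $(u,v,\sigma)\mapsto(-u(-t,x),\,v(-t,x),\,-\sigma(-\,\cdot\,))$. With $\tilde\sigma(y)=-\sigma(-y)$ one has $\tilde\sigma'(y)=\sigma'(-y)$ and $\tilde\sigma''(y)=-\sigma''(-y)$, so type II goes to type II and $\Omega_\pm$ are exchanged.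

Both are checked by substituting in (1); for (S2), $\tilde u_t=u_t(-t,x)=-\tilde v_x$ and $\tilde v_t=-v_t(-t,x)=(\tilde\sigma(\tilde u))_x$.

## The sign $v_x\ge\lambda|u_x|$ in the hyperbolic regions

**Proposition 1.** On $\Omega_-$, and for type II also on $\Omega_+$,
$$v_x\ge\lambda|u_x|;\qquad\text{in particular }u_t=-v_x\le0. \tag{7}$$

Under (S2) the inequality on $\Omega_+$ becomes the one on $\Omega_-$ (there $\tilde v_x=v_x$ and $|\tilde u_x|=|u_x|$, at time $-t$), so we treat $\Omega_-$. There (7) says $r_x\ge0$ and $s_x\ge0$. We work in the plane; $r$ and $s$ grow by $C$ under $x\to x+1$.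

**Preliminary.** We need to know how a characteristic can end. On a bounded time interval $u$ is bounded by periodicity, hence so is $\lambda$. So if a characteristic ceases to exist in $\Omega_-$ at a finite time, it is Lipschitz up to that time and converges to a point. That point lies in the closure of $\Omega_-$ but not in $\Omega_-$ (otherwise the curve could be continued), so $u=\alpha$ there. Then $\lambda\to0$, and so $z=\sqrt\lambda(v_x+\lambda u_x)\to0$ and $w\to0$.

**Step 1a (negative values persist backward).** The aim is to keep $z<0$ inside $\Omega_-$ for all past time. If $z(p)<0$, then by (4) $z\le z(p)<0$ along the backward $+$characteristic from $p$. So $z$ cannot tend to $0$, and the curve stays in $\Omega_-$ for all $t\le t_p$ with $z<0$. The same holds for $w$ and $-$characteristics.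

Suppose now that $z<0$ somewhere; we look for a contradiction. Choose $t_0$ and $x_1<x_2$ with $\{t_0\}\times[x_1,x_2]\subset\Omega_-$ and $r_x<0$ there. For $\xi\in[x_1,x_2]$ let $\gamma_\xi$ be the $+$characteristic through $(t_0,\xi)$, for $t\le t_0$. These curves do not cross and depend continuously on $\xi$, so they fill the closed region $S=\{t\le t_0,\ \gamma_{x_1}(t)\le x\le\gamma_{x_2}(t)\}$. By Step 1a, $S\subset\Omega_-$ and $r_x<0$ on $S$. On $\gamma_\xi$, $r$ equals $r_\xi:=r(t_0,\xi)$, which is strictly decreasing in $\xi$.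

**Step 1b (crossing $S$ along $-$characteristics).** This step compares $u$ on different $\gamma_\xi$ in the distant past. Let $\xi<\eta$ in $[x_1,x_2]$. We claim: a backward $-$characteristic from $(\tau,\gamma_\xi(\tau))$, $\tau\le t_0$, hits $\gamma_\eta$ after a finite time; and if $P\in\gamma_\eta$ with $t_P$ sufficiently negative, the forward $-$characteristic from $P$ hits $\gamma_\xi$ at a point $P'$ with $t_{P'}<t_0$, where $t_{P'}\to-\infty$ as $t_P\to-\infty$, and
$$\Lambda(u(P))=\Lambda(u(P'))-\tfrac12(r_\xi-r_\eta). \tag{8}$$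

For the first part: backward in time a $-$characteristic moves right and the $\gamma$'s move left, so the curve leaves $\gamma_\xi$ to the right and never returns to it. While it is in $S$, $D_-u=-r_x>0$, so $u$ decreases backward. Hence the curve does not approach $u=\alpha$, and $\lambda$ is at least its initial value $l>0$. The distance to $\gamma_\eta$ shrinks at rate at least $l$, so $\gamma_\eta$ is hit.

For the second part, fix $\tau\le t_0$ and let $\delta_1$ be the backward $-$characteristic from $(\tau,\gamma_\xi(\tau))$, hitting $\gamma_\eta$ at time $\tau'$. Let $P\in\gamma_\eta$ with $t_P<\tau'$. Forward in time, the $-$characteristic $\delta$ from $P$ moves left and $\gamma_\eta$ moves right, so $\delta$ enters the region between $\gamma_\xi$ and $\gamma_\eta$ and cannot return to $\gamma_\eta$. The part of $S$ with $t_P\le t\le\tau$ is a compact subset of $\Omega_-$, so $\delta$ cannot end while in it. Suppose $\delta$ has not hit $\gamma_\xi$ before time $\tau$. At time $\tau'$ it is strictly left of $\gamma_\eta(\tau')=\delta_1(\tau')$.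 By uniqueness it stays strictly left of $\delta_1$ on $[\tau',\tau]$, so at time $\tau$ it is strictly left of $\gamma_\xi(\tau)$, a contradiction. So $\delta$ hits $\gamma_\xi$ at some $P'$ with $t_{P'}<\tau$. As $\tau$ was arbitrary, $t_{P'}\to-\infty$ as $t_P\to-\infty$. Finally $s=r-2\Lambda(u)$ is constant on $\delta$: $r_\eta-2\Lambda(u(P))=r_\xi-2\Lambda(u(P'))$, which is (8).

A consequence: since $\Lambda<0$, (8) with $\xi=x_1$ shows that for each $\eta\in(x_1,x_2]$, $\Lambda(u)\le-\frac12(r_{x_1}-r_\eta)<0$ on $\gamma_\eta$ for very negative $t$. So there $u$ is bounded away from $\alpha$, $\lambda$ is bounded below, and $\gamma_\eta(t)\to-\infty$ as $t\to-\infty$.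

**Step 1c ($s_x\ge0$ on $\Omega_-$).** This is where the drift enters. Suppose $w<0$ at some point. By Step 1a its backward $-$characteristic $\gamma'$ exists for all earlier times, moves right backward, and carries a constant value $s=s_0$. Let $\gamma=\gamma_{x_2}$, with $r=r_0$. For an integer $n$, $\gamma+n$ is a $+$characteristic carrying $r=r_0+nC$. At a common starting time $\gamma+n-\gamma'>0$ if $n$ is large, and this difference tends to $-\infty$ as $t\to-\infty$. So the two curves meet. At the meeting point $2\Lambda(u)=r-s=r_0+nC-s_0>0$ for $n$ large, contradicting $\Lambda<0$.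

**Step 1d (contradiction).** Now we show that the Riccati equation really blows up in the past. By Step 1c, $D_+u=-s_x\le0$. So for $\eta\in(x_1,x_2]$, $u$ is non-decreasing along $\gamma_\eta$ as $t$ decreases to $-\infty$. It stays bounded away from $\alpha$, so it converges to some $U_\eta<\alpha$. Passing to the limit in (8), $\Lambda(U_\xi)=\Lambda(U_{x_2})+\frac12(r_\xi-r_{x_2})$ for $\xi\in(x_1,x_2)$. The right side is continuous and strictly monotone in $\xi$, so the values $U_\xi$ fill a non-degenerate interval. As $\sigma'$ is strictly increasing on $u\le\alpha$, $\sigma''$ is not identically $0$ on this interval, so $\sigma''(U_\xi)>0$ for some $\xi$. Along that $\gamma_\xi$, $\kappa\to\kappa(U_\xi)>0$ as $t\to-\infty$. By (4), $(1/z)_t=-\kappa$ along $\gamma_\xi$, so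
$$\frac1{z(t)}=\frac1{z(t_0)}+\int_t^{t_0}\kappa\,dt'\to+\infty\qquad(t\to-\infty),$$
while $z<0$: a contradiction.

So $r_x\ge0$ on $\Omega_-$ for every solution; applying this to the solution given by (S1), also $s_x\ge0$. $\square$

## Uniform limits of $u$: the hyperbolic ends

**Proposition 2.** $u\to-\infty$ uniformly in $x$ as $t\to+\infty$. For type II, also $u\to+\infty$ uniformly as $t\to-\infty$.

**Step 2a (a value spreads over a cone).** Let $p\in\Omega_-$. By (3) and (7), $u$ is non-increasing forward along both characteristics $\gamma_\pm$ from $p$. So they stay in $\Omega_-$ for all $t\ge t_p$, with $\lambda\ge l:=\lambda(u(p))>0$. Let $K_p=\{t\ge t_p,\ \gamma_-(t)\le x\le\gamma_+(t)\}$. We claim $u\le u(p)$ on $K_p$.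

Let $t^*=\sup\{\tau:u<\alpha\text{ on }K_p\cap\{t\le\tau\}\}$; by continuity $t^*>t_p$. Let $y\in K_p$ with $t_p<t_y<t^*$. If $y\in\gamma_+$, then $u(y)\le u(p)$. Otherwise follow the backward $+$characteristic from $y$. It cannot end while in $K_p\cap\{t\le t_y\}$, a compact subset of $\Omega_-$; it cannot meet $\gamma_+$, by uniqueness; and the slice of $K_p$ at $t=t_p$ is the single point $p\in\gamma_+$. So it meets $\gamma_-$, where $u\le u(p)$. Since $u$ is non-increasing forward along it, $u(y)\le u(p)$. If $t^*<\infty$, then by continuity $u\le u(p)<\alpha$ on $K_p\cap\{t\le t^*\}$, and by compactness $u<\alpha$ on $K_p$ slightly beyond $t^*$, a contradiction. So $t^*=\infty$.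

**Step 2b (the cone covers the circle).** The slice of $K_p$ at time $t$ has length at least $2l(t-t_p)$. Once this is $\ge1$, periodicity gives
$$u(t,\cdot)\le u(p)\ \text{ for all }x,\qquad t\ge t_p+\frac1{2\lambda(u(p))}. \tag{9}$$
As $m(t)\to-\infty$ for $t\to+\infty$, for every $c<\alpha$ there is $p$ with $u(p)<c$, and (9) gives the first claim. For type II, apply it after (S2): $-u(-t,x)\to-\infty$ as $t\to+\infty$, which is the second claim. $\square$

## Uniform limits of $u$: the elliptic end in type I

**Proposition 3.** For type I, $u\to+\infty$ uniformly in $x$ as $t\to-\infty$.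

Characteristics are of no help where $\sigma'>0$; we use energy identities.

**Step 3a (a lower bound, and coercivity).** Fix $t_0$ with $m(t_0)>\alpha$. If $u(p)<\alpha$ and $t_p<t_0$, the inequality in (9) fails at time $t_0$, since it would give $m(t_0)<\alpha$. So $t_0<t_p+\frac1{2\lambda(u(p))}$, that is $\lambda(u(p))<\frac1{2(t_0-t_p)}$. For $t_p$ very negative this is less than $\lambda(\alpha-1)$. So there is $t_1$ with $u\ge\alpha-1$ for $t\le t_1$. For $u\ge\alpha-1$ convexity makes the chord slope $\frac{\sigma(u)-\sigma(m)}{u-m}$ at least $\frac{\sigma(m)-\sigma(\alpha-1)}{m-\alpha+1}$. The latter is non-decreasing in $m$, and positive for large $m$ because $\sigma(m)\to\infty$. Since $m(t)$ increases to $+\infty$ as $t\to-\infty$, after decreasing $t_1$ there is $a_0>0$ with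
$$(\sigma(u)-\sigma(m))(u-m)\ge a_0(u-m)^2\qquad(t\le t_1). \tag{10}$$

**Step 3b ($u-m$ is bounded in $L^2$ of unit strips).** Let $p=u-m(t)$ (a function from here on) and $V=v-Cx$. Both are $1$-periodic, $p_t=u_t+C=-V_x$, $V_t=(\sigma(u))_x$, $\int_0^1p\,dx=0$, and $\int_0^1V\,dx$ is constant in $t$. Subtracting a constant from $v$ we take $\int_0^1V\,dx=0$. The form $p\,dx-V\,dt$ is closed, since $p_t+V_x=0$, and has zero period. So there is a periodic $q\in C^3$ with $q_x=p$, $q_t=-V$. As $\int_0^1q\,dx$ has $t$-derivative $-\int_0^1 V\,dx=0$, we may take it to be $0$. Let $N=\frac12\int_0^1q^2\,dx$. Then $N'=-\int qV$, and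
$$N''=\int V^2-\int q\,(\sigma(u))_x=\int V^2+\int p\,(\sigma(u)-\sigma(m))\ge a_0\int p^2\ge8\pi^2a_0N\qquad(t\le t_1), \tag{11}$$
where we used $\int p\,\sigma(m)\,dx=0$, (10) and (F4).

Next, $N=O(t^2)$: for $t\le t_1$, $q_x=u-m\ge-M(t)$ with $M=m+1-\alpha$, and $q$, having mean zero, vanishes somewhere in every interval of length $1$. Integrating $q_x\ge-M$ from a zero on the left gives $q\ge-M$, and up to a zero on the right gives $q\le M$. So $|q|\le M$, and $M$ is linear in $t$.

Put $\bar s=-t$ and $K=8\pi^2a_0$, so $N_{\bar s\bar s}\ge KN\ge0$ for $\bar s\ge-t_1$. If $N_{\bar s}>0$ at some such point, then from there on $N_{\bar s}$ is positive and non-decreasing, so $N\to\infty$; and $(N_{\bar s}^2-KN^2)_{\bar s}=2N_{\bar s}(N_{\bar s\bar s}-KN)\ge0$, so eventually $N_{\bar s}\ge\frac12\sqrt K\,N$ and $N$ grows exponentially. This contradicts $N=O(t^2)$. So $N_{\bar s}\le0$ and $N$ is bounded for $t\le t_1$.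

Fix $\zeta_0\in C_c^\infty((-1,2))$ with $\zeta_0\ge0$ and $\zeta_0=1$ on $[0,1]$, and let $\zeta(t)=\zeta_0(t-\tau)$, $I=[\tau,\tau+1]$. If $\tau\le t_1-2$, then $a_0\iint\zeta p^2\le\int\zeta N''\,dt=\int\zeta''N\,dt\le\text{const}$. So $\iint_{I\times[0,1]}p^2\le c_0$, uniformly in such $I$.

**Step 3c (good time slices).** We find, in each unit time interval in the distant past, a time at which $u$ is uniformly large. Let $\tau\le t_1-3$. Since $m''=0$, $p_{tt}+(\sigma(u))_{xx}=0$. Multiply by $\zeta p$ and integrate by parts; $\iint\zeta pp_{tt}=-\iint\zeta p_t^2+\frac12\iint\zeta''p^2$ and $\iint\zeta p(\sigma(u))_{xx}=-\iint\zeta\sigma'(u)u_x^2$, so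
$$\iint\zeta\,(p_t^2+\sigma'(u)u_x^2)=\tfrac12\iint\zeta''p^2\le c_1, \tag{12}$$
by Step 3b on three unit intervals. The integrand may be negative on $\Omega_-$. But there, by (7),
$$p_t^2+\sigma'u_x^2=(v_x-C)^2-\lambda^2u_x^2\ge(v_x-C)^2-v_x^2=C^2-2Cv_x\ge2Cu_t .$$
By (F5), $\iint_{\Omega_-}\zeta u_t=-\iint\zeta\,\partial_t(\alpha-u)_+=\iint\zeta'(\alpha-u)_+\ge-c_2$, since $0\le(\alpha-u)_+\le1$ for $t\le t_1$. So $\iint_{\{u\ge\alpha\}}\zeta\sigma'u_x^2\le c_3:=c_1+2Cc_2$. With $b=\sigma'(\alpha+1)>0$ this gives $\iint_{\{u\ge\alpha+1\}}\zeta u_x^2\le c_4:=c_3/b$.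

Let $\hat u=\max(u,\alpha+1)$. As $\zeta=1$ on $I$, some $t_I\in I$ has $\int_0^1\hat u_x^2\,dx\le c_4$ at $t=t_I$. On this slice the oscillation of $\hat u$ is at most $\int_0^1|\hat u_x|\,dx\le\sqrt{c_4}$, and $\max\hat u\ge m(t_I)$. So $\hat u\ge m(t_I)-\sqrt{c_4}$, which exceeds $\alpha+1$ for $t_I$ very negative. Then $u=\hat u$ on the slice, and $u(t_I,\cdot)\ge m(t_I)-\sqrt{c_4}$.

**Step 3d (minimum principle between slices).** We show: for $s_1<s_2$, $u\ge\mu:=\min_{t\in\{s_1,s_2\}}u$ on $s_1\le t\le s_2$. If $u<\min(\alpha,\mu)$ at some point with $s_1<t<s_2$, a forward characteristic from it carries values $<\mu$ up to $t=s_2$, a contradiction. So $u\ge\min(\alpha,\mu)$ on the strip. If $\mu\le\alpha$ we are done. Otherwise $u\ge\alpha$, so $\sigma'(u)\ge0$ on the strip. Multiply $u_{tt}+(\sigma(u))_{xx}=0$ by the Lipschitz function $(\mu-u)_+$, which vanishes at $t=s_1,s_2$, and integrate by parts: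
$$\iint_{\{u<\mu\}}(u_t^2+\sigma'(u)u_x^2)=0 .$$
So $u_t=0$ on the open set $\{u<\mu\}$ in the strip. Starting at a point of this set and moving in the $t$-direction, $u$ stays constant and $<\mu$ until we reach a point with $u\ge\mu$, which is impossible by continuity. So $\{u<\mu\}$ is empty.

Take the slices $t_n\in[-2n-1,-2n]$ of Step 3c, for $n$ large, and apply the minimum principle between $t_{n+1}$ and $t_n$. There $u\ge\min(m(t_n),m(t_{n+1}))-\sqrt{c_4}=m(t_n)-\sqrt{c_4}\to+\infty$. $\square$

## Integrating over the cylinder: the linear ODE without invertibility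

Let $Q=\mathbf R\times\mathbf R/\mathbf Z$, $Y=\mathbf R\times\mathbf R/C\mathbf Z$, $\Phi=(u,v):Q\to Y$. By Propositions 2 and 3, $u\to\mp\infty$ uniformly as $t\to\pm\infty$, in both types. So the preimage of $\{|u|\le R\}$ is bounded in $t$, and $\Phi$ is proper. The Jacobian is
$$J:=u_tv_x-u_xv_t=-(v_x^2+\sigma'(u)u_x^2)\le0, \tag{13}$$
by (7) where $\sigma'<0$ and trivially elsewhere. In terms of forms, (1) reads
$$du\wedge dx=dv\wedge dt,\qquad dv\wedge dx=-\sigma'(u)\,du\wedge dt: \tag{14}$$
in units of $dt\wedge dx$ the two sides are $u_t$ and $-v_x$ in the first equation, $v_t$ and $\sigma'u_x$ in the second.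

**Step 4a ($\Phi$ covers $Y$ exactly once, in the sense of measure).** We claim
$$\int_QF(\Phi)\,|J|\,dt\,dx=\int_YF\,du\,dv\qquad(F\in C_c(Y)). \tag{15}$$
Both sides are measures finite on compact sets. By Fejér's theorem in $v$ and approximation of the coefficients, linear combinations of $\varphi(u)e^{-ikv}$, with $\varphi\in C_c^1$ supported in a fixed compact interval and $k\in\frac{2\pi}C\mathbf Z$, approximate $F$ uniformly. So it suffices to take $F=\varphi(u)e^{-ikv}$. Since $du\wedge dv=J\,dt\wedge dx$, the left side is $-\int_Q\varphi e^{-ikv}du\wedge dv$. If $k\ne0$, $\varphi e^{-ikv}du\wedge dv=\frac1{ik}d(\varphi e^{-ikv}du)$, and the form in brackets is $C^1$ with compact support, so the integral is $0$; the right side is $0$ too. If $k=0$, $\varphi\,du\wedge dv=d(G(u)dv)$ with $G'=\varphi$, and by (F6) its integral is $C(G(-\infty)-G(\infty))=-C\int\varphi$, because for large $T$ we have $G(u)=G(\mp\infty)$ at $t=\pm T$ and $\int_0^1v_x\,dx=C$. So the left side is $C\int\varphi=\int_Y\varphi$.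

Consequently $\Phi$ is injective on $Q_1=\{J\ne0\}$. Two distinct points of $Q_1$ with the same image would have disjoint neighborhoods mapped diffeomorphically onto a common open set $O$. For $0\le F\in C_c(O)$, $F\not\equiv0$, this gives $\int_QF(\Phi)|J|\ge2\int F$, contradicting (15).

**Step 4b (Fourier coefficients as distributions).** For $k\in\frac{2\pi}C\mathbf Z$ and $\varphi\in C_c^\infty(\mathbf R)$ put
$$\langle a_k,\varphi\rangle=\int_Q\varphi(u)e^{-ikv}u_t\,dt\,dx,\qquad\langle b_k,\varphi\rangle=-\int_Q\varphi(u)e^{-ikv}u_x\,dt\,dx,$$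
the integrals of $\varphi e^{-ikv}du\wedge dx$ and $\varphi e^{-ikv}du\wedge dt$. (If $\Phi$ were a diffeomorphism with inverse $(T,X)$, it would reverse orientation, and $a_k=\int_0^Ce^{-ikv}T_u\,dv$, $b_k=-\int_0^Ce^{-ikv}T_v\,dv$.) Using (14),
$$d(\varphi e^{-ikv}dt)=\varphi'e^{-ikv}du\wedge dt-ik\varphi e^{-ikv}du\wedge dx,$$
$$d(\varphi e^{-ikv}dx)=\varphi'e^{-ikv}du\wedge dx+ik\varphi\sigma'(u)e^{-ikv}du\wedge dt .$$
Both integrate to $0$ over $Q$, so
$$b_k'=-ik\,a_k,\qquad a_k'=ik\,\sigma'b_k,\qquad b_k''=k^2\sigma'b_k. \tag{16}$$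
By (F2), $a_k$ and $b_k$ are smooth functions. For $k=0$, integrating first in $t$: $\langle a_0,\varphi\rangle=\int_0^1(G(-\infty)-G(\infty))\,dx=-\int\varphi$, so $a_0=-1$. Integrating first in $x$: $b_0=0$.

For type I we need the solution of (2) that decays at the elliptic end.

**Lemma 2 (recessive solution, type I).** For $k>0$ there is a real solution $g$ of (2) on $\mathbf R$ with $g>0$, $g'\le0$ on $[\alpha+1,\infty)$ and $g,g'\to0$ at $+\infty$.

An example of the behavior: where $\sigma'$ is replaced by the constant $1$, the function is $e^{-ku}$.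

Proof. On $[\alpha+1,\infty)$, $\sigma'\ge\sigma'(\alpha+1)>0$. For $n>\alpha+1$ let $h$ solve (2) with $h(n)=0$, $h'(n)=-1$. Going left from $n$, $h>0$; as long as $h>0$ we have $h''>0$, so $h'\le-1$, and $h$ keeps increasing to the left. So $h$ is positive, decreasing and convex on $[\alpha+1,n)$. Put $g_n=h/h(\alpha+1)$, so $g_n(\alpha+1)=1$, $g_n(n)=0$. The difference $d=g_{n+1}-g_n$ solves (2) with $d(\alpha+1)=0$, $d(n)>0$. If $d'(\alpha+1)<0$, $d$ would become negative, then be concave and stay negative up to $n$; if $d'(\alpha+1)=0$, $d\equiv0$. So $d'(\alpha+1)>0$: the slopes $g_n'(\alpha+1)\le0$ increase with $n$ and converge. Let $g$ be the solution with $g(\alpha+1)=1$ and the limiting slope. By continuous dependence $g_n\to g$ and $g_n'\to g'$ locally uniformly, so $g\ge0\ge g'$ on $[\alpha+1,\infty)$. At a zero of $g$ in $(\alpha+1,\infty)$ we would have $g'=0$ too, so $g\equiv0$, which is false; so $g>0$. Then $g$ is convex, $g'$ increases to a limit $\le0$, and this limit is $0$ because $g$ is bounded below. If $g\to g_\infty>0$,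 then $g''\ge k^2\sigma'(\alpha+1)g_\infty$ would force $g'\to\infty$. So $g\to0$. $\square$

**Step 4c ($b_k'$ is bounded on $\mathbf R$ for $k\ne0$).** In the hyperbolic region the sign of $u_t$ does it. For $\varphi$ supported in $(-\infty,\alpha)$, (7) gives $u_t\le0$ wherever $\varphi(u)\ne0$, so
$$|\langle a_k,\varphi\rangle|\le\int_0^1dx\int|\varphi(u)|(-u_t)\,dt=\int|\varphi| .$$
So $|a_k|\le1$ and $|b_k'|\le|k|$ on $(-\infty,\alpha)$. For type II the same holds on $(\beta,\infty)$, and $[\alpha,\beta]$ is compact, so $b_k'$ is bounded.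

For type I we show that $b_k$ is a multiple of $g$ (Lemma 2 with $|k|$; only $k^2$ enters (2)). Let
$$\eta=e^{-ikv}\Big(g(u)\,dx+\frac{g'(u)}{ik}\,dt\Big).$$
Using (14) and $g''=k^2\sigma'g$, $d\eta$ equals $e^{-ikv}$ times
$$-ikg\,dv\wedge dx-g'\,dv\wedge dt+g'\,du\wedge dx+\frac{k^2\sigma'g}{ik}\,du\wedge dt=(ik\sigma'g-ik\sigma'g)\,du\wedge dt=0 .$$
So $\eta$ is closed on $Q$, and $\mathcal I=\int_0^1g(u)e^{-ikv}\,dx$ does not depend on $t$. As $t\to-\infty$, $u\to+\infty$ uniformly and $g(u)\to0$, so $\mathcal I=0$. Let $\chi\in C^\infty(\mathbf R)$ be $1$ near $-\infty$ and $0$ near $+\infty$. Then $\chi(u)=1$ for large $t$ and $0$ for very negative $t$, and integrating $d(\chi(u)\eta)=\chi'(u)\,du\wedge\eta$ over $Q$ gives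
$$\int_{\mathbf R}\chi'\Big(a_kg+\frac{b_kg'}{ik}\Big)du=\mathcal I=0 .$$
By (16), $a_k=\frac ikb_k'$, so the bracket is $\frac ik(b_k'g-b_kg')$, a Wronskian, hence constant. Since $\int\chi'=-1$, the constant is $0$, and $b_k$ is a multiple of $g$. So $b_k'$ is bounded near $+\infty$ as well, and hence on $\mathbf R$.

## Vanishing coefficients force $u_x=0$

**Proof of necessity in Theorem A.** Suppose (2) has no nonzero solution with bounded derivative for any $k=2\pi n/C$, $n\ge1$. We show that the given solution is trivial.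

**Step 5a (the push-forwards).** By (16) and Step 4c, applied to real and imaginary parts, $b_k=0$, hence $a_k=\frac ikb_k'=0$, for all $k\in\frac{2\pi}C\mathbf Z\setminus\{0\}$. With $a_0=-1$, $b_0=0$ and the density used in Step 4a,
$$\Phi_*(u_x\,dt\,dx)=0,\qquad\Phi_*(-u_t\,dt\,dx)=\tfrac1C\,du\,dv\quad\text{on }Y. \tag{17}$$

**Step 5b ($u_x=0$ where $J\ne0$).** Let $Q_0=\{J=0\}$, which is closed, and $Z=\Phi(Q_0)$, which is $\sigma$-compact and null by (F3). Since $\Phi$ is a local diffeomorphism on $Q_1$, the preimage in $Q_1$ of a null set is null, so $\nu_1=\Phi_*(1_{Q_1}u_x\,dt\,dx)$ is absolutely continuous. On the other hand $\nu_0=\Phi_*(1_{Q_0}u_x\,dt\,dx)$ is concentrated on $Z$. As $\nu_0+\nu_1=0$, for bounded Borel $A$ we get $\nu_1(A)=\nu_1(A\setminus Z)=-\nu_0(A\setminus Z)=0$. So both vanish. For compact $D\subset Q_1\cap\{u_x>0\}$, injectivity of $\Phi$ on $Q_1$ gives $Q_1\cap\Phi^{-1}(\Phi(D))=D$, so $\int_Du_x\,dt\,dx=\nu_1(\Phi(D))=0$ and $D$ is null. The set $Q_1\cap\{u_x>0\}$ is open, so it is empty; likewise $Q_1\cap\{u_x<0\}$.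 So $u_x=0$ on $Q_1$.

**Step 5c ($u_x=0$ a.e. where $J=0$).** By (17), $\Phi_*(-u_t\,dt\,dx)$ gives measure $0$ to bounded Borel subsets of the null set $Z$, and so does the absolutely continuous $\Phi_*(-1_{Q_1}u_t\,dt\,dx)$. Hence so does $\Phi_*(-1_{Q_0}u_t\,dt\,dx)$. Taking the subset $Z\cap\{c<u<\alpha\}$,
$$\int_{Q_0\cap\{c<u<\alpha\}}(-u_t)\,dt\,dx=0\qquad\text{for all }c<\alpha .$$
As $-u_t=v_x\ge0$ on $\Omega_-$, $v_x=0$ a.e. on $Q_0\cap\Omega_-$, and then $\lambda|u_x|\le v_x$ gives $u_x=0$ a.e. there. The same argument applies to $Q_0\cap\Omega_+$ in type II. On $\{\alpha<u<\beta\}$, where $\sigma'>0$, $J=0$ and (13) give $u_x=0$. On the level sets $\{u=\alpha\}$ and $\{u=\beta\}$, $\nabla u=0$ a.e. by (F5).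

**Step 5d (triviality).** So $u_x=0$ a.e., hence everywhere by continuity, and $u=u(t)$. We computed at the start that such a solution is trivial. Together with the sufficiency part this proves Theorem A. $\square$

## Solutions of $f''=k^2\sigma'f$ at a hyperbolic end: Theorem B, parts 1 and 2

Near a hyperbolic end write $y=|u|$, so $\lambda_y\ge0$ and $f_{yy}=-k^2\lambda^2f$. For real $f\not\equiv0$ let $E=f_y^2+k^2\lambda^2f^2>0$, so that $E_y=k^2(\lambda^2)_yf^2$. By Lemma 1, $f'$ is bounded near the end if and only if $E$ is.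

**Proof of part 1.** The aim is to bound $E$ when $\lambda$ is bounded. We have
$$\Big(\frac E{\lambda^2}\Big)_y=\frac{(\lambda^2)_y}{\lambda^4}\big(k^2\lambda^2f^2-E\big)=-\frac{(\lambda^2)_yf_y^2}{\lambda^4}\le0 .$$
So $E\le\text{const}\cdot\lambda^2$. If $\sigma'$ is bounded below, then $E$, and hence $f'$, is bounded at each hyperbolic end. In type II, therefore, every solution of (2) has bounded derivative. In type I the recessive solution $g$ of Lemma 2 does, since $g'\to0$ at $+\infty$. Theorem A gives non-trivial solutions for every $C\ne0$. The two examples were checked after Definition 1: $\sigma'>-1$ in both. $\square$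

**Proof of part 2.** The aim is to show that $E\to\infty$ for every nonzero $f$. At the end in question $\lambda\to\infty$, and $\epsilon:=\lambda_y/\lambda^2=-(1/\lambda)_y\ge0$ has bounded variation. So $\epsilon$ has a limit, and the limit is $0$, since otherwise $1/\lambda$ would become negative. Introduce an angle by
$$f_y=\sqrt E\cos\theta,\qquad k\lambda f=\sqrt E\sin\theta .$$
From $(k\lambda f)_y=\frac{\lambda_y}\lambda\sqrt E\sin\theta+k\lambda\sqrt E\cos\theta$ and $f_{yy}=-k\lambda\sqrt E\sin\theta$,
$$\theta_y=\frac{\cos\theta\,(k\lambda f)_y-\sin\theta\,f_{yy}}{\sqrt E}=k\lambda+\frac{\lambda_y}\lambda\sin\theta\cos\theta=\lambda\big(k+\tfrac12\epsilon\sin2\theta\big), \tag{18}$$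
and $(\log E)_y=2\frac{\lambda_y}\lambda\sin^2\theta=\frac{\lambda_y}\lambda(1-\cos2\theta)$. Hence $(\log\frac E\lambda)_y=-\frac{\lambda_y}\lambda\cos2\theta=-\epsilon\lambda\cos2\theta$. This oscillates, and we integrate it by parts: with $H=\log(k+\frac12\epsilon\sin2\theta)$, (18) gives
$$H_y=\frac{\frac12\epsilon_y\sin2\theta+\epsilon\cos2\theta\,\theta_y}{k+\frac12\epsilon\sin2\theta}=\frac{\frac12\epsilon_y\sin2\theta}{k+\frac12\epsilon\sin2\theta}+\epsilon\lambda\cos2\theta,$$
so
$$\Big(\log\frac E\lambda\Big)_y=-H_y+\frac{\frac12\epsilon_y\sin2\theta}{k+\frac12\epsilon\sin2\theta}. \tag{19}$$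
Where $\epsilon\le k$ the denominator is at least $k/2$ and $H$ is bounded. As $\int|\epsilon_y|\,dy<\infty$, $\log(E/\lambda)$ is bounded. So $E\ge c\lambda\to\infty$ with some $c>0$, for every $f\not\equiv0$ and every $k$. By Lemma 1, $f'$ is unbounded at this end, and Theorem A gives rigidity for every $C\ne0$.

For the special cases: if $1/\lambda=|\sigma'|^{-1/2}$ is convex near the end then, as it is positive and non-increasing in $y$, its derivative is non-decreasing and $\le0$, hence bounded and monotone there, hence of bounded variation. For $\sigma'=-c|u|^p$ and $\sigma'=-ce^{p|u|}$ near the end, $1/\lambda$ equals $c^{-1/2}y^{-p/2}$ and $c^{-1/2}e^{-py/2}$, both convex, and $\sigma'\to-\infty$. For a polynomial $\sigma$ of type I or II, $\sigma'$ changes sign, so it is non-constant, and it is negative near the hyperbolic ends, so it tends to $-\infty$ there. With $P=-\sigma'$ of degree $d\ge1$, $(P^{-1/2})'=-\frac12P^{-3/2}P'$ is of order $|u|^{-1-d/2}$, so it tends to $0$; its derivative is $P^{-5/2}(\frac34P'^2-\frac12PP'')$,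 a positive function times a polynomial, so it has a fixed sign (or vanishes identically) near the end. So $(P^{-1/2})'$ is monotone with a finite limit, hence of bounded variation. $\square$

In particular $\sigma=u^2/2$ is rigid. There (2) is $f''=k^2uf$, Airy's equation up to scaling, $\lambda=\sqrt y$ and $\epsilon=\frac12y^{-3/2}$, and the proof says that $E$ lies between positive multiples of $\sqrt y$ for every nonzero solution.

## A slow resonance: growth $|u|^{2/3}$ without rigidity (Theorem B, part 3)

In (18), $E$ grows only when $\lambda$ grows while $\sin^2\theta$ is not small. So we design $\lambda$ to grow mainly when $\theta$ is near a multiple of $\pi$. It is convenient to prescribe $\log\lambda$ as a function of $\theta$ and recover $y$ afterwards.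

**Step 6a (starting point).** We start from a $\sigma$ whose recessive solution we can continue. Let $C\ne0$, $k=2\pi/|C|$, $\hat\sigma=\sqrt{1+u^2}$, and let $f$ be the recessive solution of (2) for $\hat\sigma$ (Lemma 2). With $y=-u$, $\hat\lambda^2=y/\sqrt{1+y^2}$ and $\hat\lambda_y/\hat\lambda=\frac1{2y(1+y^2)}>0$. Choose $y_0>0$ with $\hat\lambda_y/\hat\lambda<k\hat\lambda/4$ for $y\ge y_0$. The angle of (18) satisfies $\theta_y=k\hat\lambda+\frac{\hat\lambda_y}{\hat\lambda}\sin\theta\cos\theta\ge\frac78k\hat\lambda$, so $\hat\ell=\log\hat\lambda$ is a smooth function of $\theta\ge\theta_0:=\theta(y_0)$, with $0<\hat\ell_\theta<\frac{1/4}{7/8}<1$. Adding a multiple of $2\pi$ to $\theta$, we take $\theta_0\ge2$. Moreover $\hat\lambda_y/\hat\lambda=\hat\ell_\theta\theta_y$, so $\theta_y(1-\hat\ell_\theta\sin\theta\cos\theta)=k\hat\lambda$.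

**Step 6b (the prescribed growth).** Here we choose the logarithmic rate $e=\ell_\theta$. Fix $\rho\in C_c^\infty((-1,1))$ with $0\le\rho\le1$, $\int\rho=1$, and let
$$e_*(\theta)=\theta^{-2}+\sum_{j\ge1}\frac1{4\sqrt j}\,\rho\big(\sqrt j(\theta-j\pi)\big).$$
The bumps are disjoint, since the $j$-th is supported in $|\theta-j\pi|\le1/\sqrt j\le1$. Let $e$ be smooth, equal to $\hat\ell_\theta$ on $[\theta_0,\theta_0+1]$, equal to $e_*$ for $\theta\ge\theta_0+2$, and a convex combination (with a smooth cutoff) in between. As $0<e_*\le\frac14+\frac14$ for $\theta\ge2$, $0<e<1$. Put $\ell=\hat\ell(\theta_0)+\int_{\theta_0}^\theta e$. The $j$-th bump has integral $\frac1{4\sqrt j}\cdot\frac1{\sqrt j}=\frac1{4j}$, and $\theta^{-2}$ is integrable, so $\ell=\frac14\log\theta+O(1)\to\infty$.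

**Step 6c (the function $\sigma$).** We recover $y$ and define $\sigma$. Let
$$y(\theta)=y_0+\frac1k\int_{\theta_0}^\theta(1-e\sin\theta\cos\theta)\,e^{-\ell}\,d\theta. \tag{20}$$
The factor $1-e\sin\theta\cos\theta$ lies in $[\frac12,\frac32]$, and $e^{-\ell}$ lies between positive multiples of $\theta^{-1/4}$. So $y(\theta)$ increases to $\infty$ and is comparable to $\theta^{3/4}$ for large $\theta$. Let $\lambda(y)=e^{\ell(\theta(y))}$, and
$$\sigma'(u)=-\lambda(-u)^2\ (u\le-y_0),\qquad\sigma'(u)=\hat\sigma'(u)\ (u\ge-y_0).$$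
On $[\theta_0,\theta_0+1]$ we have $e=\hat\ell_\theta$, $\ell=\hat\ell$, and by the last line of Step 6a, (20) is the original relation between $y$ and $\theta$. So $\lambda=\hat\lambda$ on an interval to the right of $y_0$, and $\sigma'$ is smooth. Since $\lambda_y=\lambda e\,\theta_y>0$, $\sigma''>0$ for $u\le-y_0$; elsewhere $\sigma''=\hat\sigma''>0$. Also $\sigma'(0)=0$. So $\sigma$ is of type I. As $\lambda$ is comparable to $\theta^{1/4}$, hence to $y^{1/3}$, $-\sigma'=\lambda^2$ lies between positive multiples of $|u|^{2/3}$ near $-\infty$.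

**Step 6d (the solution with bounded derivative).** We continue $f$ past $y_0$. For $\theta\ge\theta_0$ let $E$ solve $E_\theta=2eE\sin^2\theta$, with $E(\theta_0)$ the value given by $f$ at $y_0$, and put $f=\sqrt E\sin\theta/(k\lambda)$ for $y\ge y_0$. Differentiating $k\lambda f=\sqrt E\sin\theta$ in $\theta$, with $\lambda_\theta=e\lambda$ and $(\sqrt E)_\theta=e\sqrt E\sin^2\theta$,
$$k\lambda f_\theta=\sqrt E\,(e\sin^3\theta+\cos\theta-e\sin\theta)=\sqrt E\cos\theta\,(1-e\sin\theta\cos\theta).$$
By (20), $\theta_y(1-e\sin\theta\cos\theta)=k\lambda$, so $f_y=\sqrt E\cos\theta$. Then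
$$f_{yy}=\theta_y\sqrt E\,(e\sin^2\theta\cos\theta-\sin\theta)=-\sqrt E\sin\theta\;\theta_y(1-e\sin\theta\cos\theta)=-k\lambda\sqrt E\sin\theta=-k^2\lambda^2f .$$
The values of $f$ and $f_y$ at $y_0$ agree with those of the recessive solution, so together they form one solution of (2) on $\mathbf R$ for the new $\sigma$, with $f\not\equiv0$. On the $j$-th bump, $\sin^2\theta\le(\theta-j\pi)^2\le1/j$, and the length is at most $2/\sqrt j$, so
$$\int_{\theta_0}^\infty2e\sin^2\theta\,d\theta\le O(1)+\int_{\theta_0}^\infty\frac{2\,d\theta}{\theta^2}+\sum_{j\ge1}\frac2{4\sqrt j}\cdot\frac2{\sqrt j}\cdot\frac1j<\infty ,$$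
the last sum being $\sum j^{-2}$. So $\log E$ is bounded as $\theta\to\infty$, and $f'$ is bounded near $-\infty$. At $+\infty$ nothing has changed and $f'\to0$. So $f'$ is bounded on $\mathbf R$, and Theorem A with $n=1$ gives non-trivial solutions for this $\sigma$ and $C$. Since here $\sigma'\to-\infty$ at $-\infty$, that condition alone does not imply rigidity. This completes the proof of Theorem B. $\square$
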